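# Closures of graphs, nested slices, and the maximum principle on extreme points

## 1. The closure of the graph of countably many affine functions

All vector spaces are real. Let $X$ be a nonempty compact convex set in a Hausdorff locally convex space $E$, and let $(g_j)_{j\in J}$ be a countable family of bounded affine functions on $X$, with no continuity assumed. Put $m_j=\|g_j\|_\infty$ and $\Phi=(g_j)_{j\in J}\colon X\to\prod_{j}[-m_j,m_j]$. The object on which these notes turn is the closure of the graph of $\Phi$:
$$\Gamma=\{(x,\Phi(x)):x\in X\},\qquad Z=\overline{\Gamma}\ \subset\ X\times\prod_{j\in J}[-m_j,m_j]\ \subset\ Y:=E\times\mathbb R^J .\tag{1}$$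

Since $\Phi$ is affine, $\Gamma$ is convex, so $Z$ is a compact convex set in the Hausdorff locally convex space $Y$. Let $\pi\colon Z\to X$ and $w_j\colon Z\to\mathbb R$ be the coordinate maps. They are continuous and affine, and $w_j=g_j\circ\pi$ on $\Gamma$. So over $Z$ each of the possibly very discontinuous functions $g_j$ has been replaced by a continuous affine function $w_j$. The price is the set of new points $Z\setminus\Gamma$, where $w_j$ and $g_j\circ\pi$ may differ.

What is $Z$ for? Write $\operatorname{ext}X$ for the set of extreme points of $X$.

**Definition.** A space $H$ of bounded functions on $X$ is *determined by extreme points* if every $u\in H$ satisfies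
$$\inf u(\operatorname{ext}X)\le u(x)\le\sup u(\operatorname{ext}X)\qquad\text{for all }x\in X.$$

To prove the upper inequality for an affine function $f$, we must show: if $f(x_0)>\eta$, then $f(e)>\eta$ for some $e\in\operatorname{ext}X$. Suppose $f=g_{j_0}$ belongs to our family. The set $\{w_{j_0}>\eta\}\subset Z$ is not empty, and it contains extreme points of $Z$: the set where the continuous affine function $w_{j_0}$ attains its maximum is a closed face of $Z$, and by Krein–Milman it contains an extreme point of $Z$. If one of these extreme points lies on the graph, we are done, by the following observation.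

$$\text{If }(e,\Phi(e))\in\operatorname{ext}Z,\text{ then }e\in\operatorname{ext}X.\tag{2}$$

Indeed, let $e=\frac12(a+b)$ with $a,b\in X$. Since $\Phi$ is affine, $(e,\Phi(e))=\frac12(a,\Phi(a))+\frac12(b,\Phi(b))$, and both points lie in $\Gamma\subset Z$. Extremality gives $a=b$.

So the task is to find *an extreme point of $Z$ that lies on $\Gamma$ and in $\{w_{j_0}>\eta\}$*. Two examples show what can happen. In both, $X$ is the set of probability measures on $[0,1]$ with the weak$^*$ topology, so $\operatorname{ext}X=\{\delta_t:t\in[0,1]\}$, and the family consists of one function.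

**Example 1.** Let $q(\mu)=\mu(\{0\})$. Then $Z=\{(\mu,s):0\le s\le\mu(\{0\})\}$. For "$\subset$": $q$ is upper semicontinuous, being the infimum of the continuous functions $\mu\mapsto\int\max(1-nt,0)\,d\mu(t)$, so the right-hand side is closed and contains $\Gamma$. For "$\supset$": given $0\le s\le \mu(\{0\})$, move the part $(\mu(\{0\})-s)\delta_0$ of $\mu$ to $(\mu(\{0\})-s)\delta_{1/n}$. The new measures converge to $\mu$, and $q$ equals $s$ on them. Note that $(\delta_0,0)$ is an extreme point of $Z$ off the graph. But $(\delta_t,0)$ with small $t>0$ is extreme, near to it, and on the graph.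

**Example 2.** Let $f(\mu)$ be the mass of the atomless part of $\mu$. This is affine, $0\le f\le1$, $f(\delta_t)=0$ for all $t$, and $f(\lambda)=1$ for Lebesgue measure $\lambda$. So the maximum principle fails for this bounded affine function. Here $Z=X\times[0,1]$: the normalized restrictions of $\lambda$ to $[t-\frac1n,t+\frac1n]\cap[0,1]$ converge to $\delta_t$, so $Z$ contains $(\delta_t,1)$ as well as $(\delta_t,0)$, hence all $(\sum c_i\delta_{t_i},s)$ with $s\in[0,1]$, and these are dense in $X\times[0,1]$. Hence $\operatorname{ext}Z=\{\delta_t\}\times\{0,1\}$. Every extreme point of $Z$ in $\{w>0\}$ is of the form $(\delta_t,1)$ and lies off the graph.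

Example 2 marks where the plain idea "pass to $Z$ and maximize" stops: the extreme point found need not lie on $\Gamma$. We need a hypothesis on $f$ that excludes Example 2, and a way to steer toward $\Gamma$.

## 2. Fragmented affine functions and their sequential closure

**Definition.** A function $f\colon X\to\mathbb R$ is *fragmented* if for every $\varepsilon>0$ and every nonempty $F\subset X$ there is an open $U\subset X$ with $U\cap F\ne\emptyset$ and $\operatorname{diam}f(U\cap F)<\varepsilon$. Let $A_b(X)$ be the space of bounded real affine functions on $X$, and $A_f(X)$ the space of fragmented functions in $A_b(X)$.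

Continuous functions are fragmented. On $[0,1]$ the indicator of $\{0\}$ is fragmented: if $F$ has a point $s\neq0$, take a neighborhood of $s$ that misses $0$; if $F=\{0\}$, take $U=[0,1]$. The indicator of $\mathbb Q\cap[0,1]$ is not: with $F=[0,1]$ every nonempty relatively open $U$ gives diameter $1$.

The set $A_f(X)$ is a linear space. For sums, given $F$ and $\varepsilon$, first choose $U$ for $f$, $F$, $\varepsilon/2$, then $V$ for $g$, $U\cap F$, $\varepsilon/2$; the open set $U\cap V$ works for $f+g$, $F$, $\varepsilon$. Scalar multiples are clear.

**Definition.** $\operatorname{Bo}_1(X)$ is the space of functions $f\colon X\to\mathbb R$ of the first Borel class: for every open $U\subset\mathbb R$, $f^{-1}(U)$ is a countable union of sets $A\cap G$ with $A$ closed and $G$ open in $X$.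

The function $q$ of Example 1 is in this class. Since $q$ is upper semicontinuous, $\{a<q<b\}=\bigcup_n\{q\ge a+\frac1n\}\cap\{q<b\}$ is of the required form, and every open subset of $\mathbb R$ is a countable union of bounded open intervals.

**Definition.** For a space $H$ of bounded functions on $X$, the *sequential closure* $H^\sigma$ is the smallest space of functions on $X$ that contains $H$ and is closed under pointwise limits of bounded sequences. A bounded sequence of functions means a uniformly bounded one.

On $X$ as in Example 1, the function $\mu\mapsto\mu(\mathbb Q\cap[0,1])$ is the pointwise limit of $\mu\mapsto\mu(\{r_1,\dots,r_n\})$, where $(r_i)$ enumerates the rationals in $[0,1]$. The latter functions are affine and upper semicontinuous, hence of the first Borel class, hence in $A_f(X)$ by Lemma 1 below. The limit is not fragmented, since on $F=\{\delta_t\}$ it is the indicator of the rationals. So $A_f(X)^\sigma$ can be strictly larger than $A_f(X)$.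

The paper of Ondřej F.K. Kalenda, Jakub Rondoš and Jiří Spurný, "Boundary integral representation of multipliers of fragmented affine functions and other intermediate function spaces" (arXiv:2305.16920, 2023), is the source of the following question: are $(A_b(X)\cap\operatorname{Bo}_1(X))^\sigma$ and $(A_f(X))^\sigma$ determined by extreme points? The answer is yes in both cases.

**Theorem A.** *Let $X$ be a compact convex set in a Hausdorff locally convex space $E$. Every $f\in(A_f(X))^\sigma$ satisfies $\inf f(\operatorname{ext}X)\le f(x)\le\sup f(\operatorname{ext}X)$ for all $x\in X$. Since $A_b(X)\cap\operatorname{Bo}_1(X)\subset A_f(X)$, the same holds for every $f\in(A_b(X)\cap\operatorname{Bo}_1(X))^\sigma$.*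

It is known that for every $X$ the spaces $A_b(X)\cap\operatorname{Bo}_1(X)$ and $A_f(X)$, and their closures under limits of bounded *monotone* sequences, are determined by extreme points, and so is $(A_s(X))^\sigma$, where $A_s(X)$ is the space of differences of semicontinuous affine functions. None of this is used below.

The textbook facts we use are these. Measures are Radon. A probability measure $\mu$ on a compact convex set $Z$ has a unique *barycenter* $\xi\in Z$, that is, a point with $\int\ell\,d\mu=\ell(\xi)$ for all continuous linear $\ell$; the formula then holds for all continuous affine functions on $Z$. If $\mu$ is carried by a closed convex set, its barycenter lies in that set (Hahn–Banach).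

* *Krein–Milman, integral form:* each $\xi\in Z$ is the barycenter of a probability measure $\mu$ with $\mu(\overline{\operatorname{ext}Z})=1$.
* *Milman's converse:* if $Q\subset Z$ is compact, every extreme point of $\overline{\operatorname{conv}}\,Q$ lies in $Q$.

**Lemma 1.** $A_b(X)\cap\operatorname{Bo}_1(X)\subset A_f(X)$.

*Proof.* We use the Baire property of compact sets. Let $f\in\operatorname{Bo}_1(X)$, $\varepsilon>0$, $\emptyset\ne F\subset X$. An open set that meets $\overline F$ meets $F$, and passing from $\overline F$ to $F$ only decreases the diameter, so we may assume that $F$ is closed. Cover $\mathbb R$ by countably many open intervals $I_n$ of length $<\varepsilon$. Each $f^{-1}(I_n)$ is a countable union of sets $A\cap G$ with $A$ closed and $G$ open, so $F$ is covered by countably many sets $A\cap G\cap F$. Since $F$ is compact, it is a Baire space, so one of these sets is not nowhere dense in $F$: there is an open $V$ with $\emptyset\ne V\cap F\subset\overline{A\cap G\cap F}$. As $A$ is closed, $V\cap F\subset A$. As $V$ is an open set that meets $\overline{A\cap G\cap F}$, it meets $A\cap G\cap F$. So $U=V\cap G$ meets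 $F$, and $U\cap F\subset A\cap G\subset f^{-1}(I_n)$ for some $n$. Hence $\operatorname{diam}f(U\cap F)<\varepsilon$. $\square$

## 3. The barycentric formula for fragmented affine functions

**Lemma 2.** *Let $Z$ be a compact convex set, $q\in A_f(Z)$, and $\mu$ a probability measure on $Z$ with barycenter $\xi$. Then $q$ is $\mu$-measurable and $q(\xi)=\int q\,d\mu$.*

*Proof.* **Step 1: measurability.** This step shows that the integral makes sense. Fix $\varepsilon>0$ and peel $Z$ off by open sets. Put $U_0=\emptyset$. If $U_\alpha\ne Z$, fragmentability applied to $Z\setminus U_\alpha$ gives an open $V_\alpha$ with $V_\alpha\setminus U_\alpha\ne\emptyset$ and $\operatorname{diam}q(V_\alpha\setminus U_\alpha)<\varepsilon$; put $U_{\alpha+1}=U_\alpha\cup V_\alpha$. At limit ordinals take unions. The $U_\alpha$ increase strictly until $U_\kappa=Z$ for some ordinal $\kappa$. The sets $P_\alpha=U_{\alpha+1}\setminus U_\alpha$, $\alpha<\kappa$, are disjoint Borel sets that cover $Z$, and $q$ oscillates by less than $\varepsilon$ on each.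

There may be uncountably many $P_\alpha$, so we must show that countably many carry $\mu$. By transfinite induction, $\mu(U_\alpha)=\sum_{\beta<\alpha}\mu(P_\beta)$. The successor step is clear; at a limit $\alpha$ use that for a Radon measure $\mu(U_\alpha)=\sup_{\beta<\alpha}\mu(U_\beta)$ for increasing unions of open sets. With $\alpha=\kappa$ we get $\sum_{\beta<\kappa}\mu(P_\beta)=1$. Only countably many terms are positive, and the corresponding $P_\beta$ have total mass $1$. Off a null set, $q$ is therefore within $\varepsilon$ of a Borel function that is constant on each of these countably many sets. As $\varepsilon$ is arbitrary, $q$ is $\mu$-almost everywhere a uniform limit of Borel functions, so it is $\mu$-measurable.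

**Step 2: a density $k$ for $q$.** This step rewrites $q$ at barycenters as an integral of some function $k$, not yet known to be $q$. Call $h\in L^1(\mu)$ with $h\ge0$, $\int h\,d\mu=1$ a density, and let $r(h)\in Z$ be the barycenter of $h\mu$. The map $r$ is affine on densities, so $h\mapsto q(r(h))$ is affine and bounded. For $0\le h\neq 0$ put $L(h)=\|h\|_1\,q(r(h/\|h\|_1))$, and $L(0)=0$. This is additive and positively homogeneous on the positive cone, with $|L(h)|\le\|q\|_\infty\|h\|_1$, so $L(h)=L(h^+)-L(h^-)$ defines a bounded linear functional on $L^1(\mu)$. Hence there is $k\in L^\infty(\mu)$ with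
$$q(r(h))=\int hk\,d\mu\qquad\text{for all densities }h.\tag{3}$$
Since $r(1)=\xi$, the lemma follows from (3) with $h=1$ once we know that $k=q$ $\mu$-a.e.

**Step 3: a set where $q$ and $k$ are far apart.** This step prepares a contradiction. Suppose that $k=q$ a.e. fails. Replacing $q,k$ by $-q,-k$ if necessary, we have $\mu(q-k>6\eta)>0$ for some $\eta>0$. Covering $\mathbb R^2$ by countably many open squares of side $2\eta$, we find $a,b\in\mathbb R$ and a measurable set $B$ with $\mu(B)>0$ on which $q-k>6\eta$, $|q-a|<\eta$, $|k-b|<\eta$. Then $6\eta<a-b+2\eta$, so $a-b>4\eta$. Choose a compact $C_0\subset B$ with $\mu(C_0)>0$ and let $C=\operatorname{supp}(\mu|_{C_0})\subset C_0$. Since $\mu(C_0\setminus C)=0$, every open set that meets $C$ meets it in a set of positive measure. Because $q$ is affine, $q>a-\eta$ on $\operatorname{conv}C$. By (3), $q(r(h))\le b+\eta$ for densities $h$ that vanish off $C$.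

**Step 4: $q$ has large oscillation on every open part of $\overline{\operatorname{conv}}\,C$.** This contradicts fragmentability. Let $K=\overline{\operatorname{conv}}\,C$, and let $U\subset Z$ be open with $U\cap K\ne\emptyset$. Then $U$ meets $\operatorname{conv}C$; pick $y=\sum_{i=1}^Nt_ic_i\in U$ with $c_i\in C$, $t_i>0$, $\sum t_i=1$. By continuity of $(z_1,\dots,z_N)\mapsto\sum t_iz_i$ and local convexity, there are closed convex neighborhoods $W_i$ of $c_i$ in $Z$ with $\sum t_iW_i\subset U$. Since $\mu(C\cap W_i)>0$, we can put $h_i=1_{C\cap W_i}/\mu(C\cap W_i)$ and $h=\sum t_ih_i$. The measure $h_i\mu$ is carried by the closed convex set $W_i\cap K$, so $r(h_i)\in W_i\cap K$ and $r(h)=\sum t_ir(h_i)\in U\cap K$. Now $y$ and $r(h)$ both lie in $U\cap K$, with $q(y)>a-\eta$ and $q(r(h))\le b+\eta$. So $\operatorname{diam}q(U\cap K)\ge a-b-2\eta\ge2\eta$ for every open $U$ that meets $K$, and $q$ is not fragmented: a contradiction. $\square$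

## 4. Integration settles metrizable $X$ and stops at the closure of $\operatorname{ext}X$

If $X$ is a polytope with vertices $e_1,\dots,e_N$, then $x=\sum t_ie_i$ gives $f(x)=\sum t_if(e_i)$ for every affine $f$, and there is nothing more to prove. The natural generalization is to replace the finite sum by an integral. The set of $f\in A_b(X)$ such that, for every probability measure $\mu$ on $X$, $f$ is $\mu$-measurable and $f(\xi)=\int f\,d\mu$ at the barycenter $\xi$ of $\mu$, is a linear space. It contains $A_f(X)$ by Lemma 2, and it is closed under limits of bounded sequences by dominated convergence. So it contains $(A_f(X))^\sigma$. (The function $f$ of Example 2 is not in it: $\lambda$ is the barycenter of the image of $\lambda$ under $t\mapsto\delta_t$, and the integral is $0$, while $f(\lambda)=1$.)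

If $X$ is metrizable, Choquet's theorem represents each $x$ by some $\mu$ with $\mu(\operatorname{ext}X)=1$, and Theorem A follows at once: $f(x)=\int_{\operatorname{ext}X}f\,d\mu\le\sup f(\operatorname{ext}X)$.

For general $X$, the integral form of Krein–Milman only gives $\mu(\overline{\operatorname{ext}X})=1$, so only
$$\inf f(\overline{\operatorname{ext}X})\le f(x)\le\sup f(\overline{\operatorname{ext}X}).$$
For discontinuous $f$ this is weaker than what we want, and the loss cannot be repaired by a better choice of $\mu$, as the next example shows.

**Example 3.** Let $K=[0,1]\times\{-1,0,1\}$. Let the points $(t,\pm1)$ be isolated, and let the basic neighborhoods of $(t,0)$ be the sets $(U\times\{-1,0,1\})\setminus D$ with $U\ni t$ open in $[0,1]$ and $D\subset[0,1]\times\{\pm1\}$ finite. Then $K$ is Hausdorff. It is compact: in an open cover, finitely many members cover $[0,1]\times\{0\}$, and together they miss only finitely many points. Let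
$$A=\{a\in C(K):a(t,0)=\tfrac12(a(t,1)+a(t,-1))\text{ for all }t\},\qquad X=\{\Lambda\in A^*:\|\Lambda\|=\Lambda(1)=1\},$$
with the weak$^*$ topology. Let $\phi\colon K\to X$ send a point to its evaluation. For $t\in[0,1]$ the function $g_t(s,i)=-(s-t)^2+i\,1_{\{s=t\}}$ is continuous and lies in $A$. These functions, together with $(s,i)\mapsto s$, separate the points of $K$, so $\phi$ is a homeomorphism onto $\phi(K)$. By Hahn–Banach, $X=\overline{\operatorname{conv}}\,\phi(K)$, since a state $\Lambda$ satisfies $\Lambda(a)\le\max a$. So $\operatorname{ext}X\subset\phi(K)$ by Milman. The point $\phi(t,0)$ is the midpoint of $\phi(t,1)$ and $\phi(t,-1)$, hence not extreme. The function $g_t$ attains its maximum over $K$, namely $1$, only at $(t,1)$. The closed face $\{\Lambda\in X:\Lambda(g_t)=1\}$ contains an extreme point of $X$, which is in $\phi(K)$, so it is $\phi(t,1)$. By symmetry $\phi(t,-1)$ is extreme as well. Thus $\operatorname{ext}X=\phi([0,1]\times\{\pm1\})$, a relatively discrete set, and Borel as a difference of two compact sets.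

Let $\Lambda(a)=\int_0^1a(t,0)\,dt$, a point of $X$. Suppose that $\nu$ is a probability measure on $X$ with barycenter $\Lambda$ and $\nu(\operatorname{ext}X)=1$. Compact subsets of the discrete set $\operatorname{ext}X$ are finite, so by inner regularity $\nu$ is a countable sum of point masses $c_i$ at points $\phi(t_i,\pm1)$. For $h\in C[0,1]$ the function $(t,i)\mapsto h(t)$ lies in $A$, and we get $\sum_ic_ih(t_i)=\int_0^1h\,dt$ for all $h$. This is impossible, since Lebesgue measure is not a sum of point masses. So no probability measure carried by $\operatorname{ext}X$ represents $\Lambda$.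

So integration against a representing measure will serve only as a local tool, on $\overline{\operatorname{ext}Z}$. The extreme point itself will be produced by a different mechanism: shrinking slices.

## 5. Slices and Choquet's closed face

Let $Z$ be any nonempty compact convex set in a Hausdorff locally convex space $Y$.

**Definition.** A *slice* of $Z$ is a nonempty set $S=\{\xi\in Z:\ell(\xi)>c\}$ with $\ell\in Y^*$ and $c\in\mathbb R$. We regard $\ell$ and $c$ as part of the data of $S$. With $M=\max_Z\ell$ (so $M>c$) and $0<\tau<1$, put
$$S^\tau=\{\xi\in Z:\ell(\xi)>M-\tau(M-c)\}.$$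

Since $c<M-\tau(M-c)<M$, the set $S^\tau$ is again a slice, with the same $\ell$, and $\overline{S^\tau}\subset\{\ell\ge M-\tau(M-c)\}\subset S$. For instance, for $Z=[0,1]$, $\ell(\xi)=\xi$, $c=0$ we have $S=(0,1]$ and $S^\tau=(1-\tau,1]$. Slices are relatively open in $Z$.

**Lemma 3.** *Let $Z$ be as above.*

*(i) If $e\in\operatorname{ext}Z$ and $V\ni e$ is relatively open in $Z$, there is a slice $S$ with $e\in S\subset V$.*

*(ii) Every slice contains an extreme point of $Z$.*

*(iii) If $S$ is a slice, $0<\tau<1$, and $\xi\in S^\tau$ is the barycenter of a probability measure $\mu$ on $Z$, then $\mu(Z\setminus S)\le\tau$.*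

*Proof.* (i) If $V=Z$, take $\ell=0$, $c=-1$. Otherwise let $Q=Z\setminus V$, a nonempty compact set. If $e\in\overline{\operatorname{conv}}\,Q$, then $e$, being extreme in $Z$, is extreme in $\overline{\operatorname{conv}}\,Q$, so $e\in Q$ by Milman, contrary to $e\in V$. So $e\notin\overline{\operatorname{conv}}\,Q$, and Hahn–Banach gives $\ell\in Y^*$ and $c$ with $\ell(e)>c>\max_Q\ell$.

(ii) $\{\ell=M\}$ is a nonempty closed face contained in $S$. By Krein–Milman it has an extreme point, which is extreme in $Z$.

(iii) We have $Z\setminus S=\{M-\ell\ge M-c\}$, so by Markov's inequality for $M-\ell\ge0$,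
$$(M-c)\,\mu(Z\setminus S)\le\int(M-\ell)\,d\mu=M-\ell(\xi)<\tau(M-c).\qquad\square$$

Part (iii) is the quantitative heart: a point deep in a slice can be represented only by measures that live almost entirely on the slice.

**Lemma 4 (Choquet).** *Let $S_n$ be slices with $S_{n+1}\subset S_n^{\tau_n}$, $0<\tau_n<1$, $\tau_n\to0$. Then $I=\bigcap_nS_n$ is a nonempty closed face of $Z$.*

*Proof.* Since $\overline{S_{n+1}}\subset\overline{S_n^{\tau_n}}\subset S_n$, we have $I=\bigcap_n\overline{S_n}$, a decreasing intersection of nonempty compact convex sets. So $I$ is nonempty, compact and convex. For the face property, let $\xi\in I$ with $\xi=t\alpha+(1-t)\beta$, $\alpha,\beta\in Z$, $0<t<1$. For every $n$, $\xi\in S_{n+1}\subset S_n^{\tau_n}$, and $\xi$ is the barycenter of $\mu=t\delta_\alpha+(1-t)\delta_\beta$. By Lemma 3(iii), $\mu(Z\setminus S_n)\le\tau_n$. If $\tau_n<\min(t,1-t)$, neither $\alpha$ nor $\beta$ can lie outside $S_n$. This holds for all large $n$, and the $S_n$ decrease, so $\alpha,\beta\in I$. $\square$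

An extreme point of $I$ is then an extreme point of $Z$, and we are free to choose the slices. So any property that can be forced, up to an arbitrarily small error, by shrinking a slice can be given to an extreme point of $Z$, and countably many such requests can be handled one after another.

## 6. What can be forced by shrinking a slice

For the graph closure $Z$ of (1) we shall want two kinds of equality at the limit point. For fragmented $g_j$ we want $w_j=g_j\circ\pi$, and for $g_j=\lim_kg_{s(j,k)}$ we want $w_j=\lim_kw_{s(j,k)}$. The next two lemmas supply the shrinking steps. Both combine Lemma 3 with the integral form of Krein–Milman.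

**Lemma 5.** *Let $S$ be a slice of $Z$, $\varepsilon>0$ and $q\in A_f(Z)$. There is a slice $S'\subset S$ with $\operatorname{diam}q(S')\le\varepsilon$.*

*Proof.* Fragmentability gives small oscillation only on a piece of a given set. We apply it to $\overline{\operatorname{ext}Z}$ and then spread the estimate to a whole slice by integration.

**Step 1: small oscillation on extreme points.** Let $|q|\le m$ with $m>0$. By Lemma 3(ii), $F=S\cap\overline{\operatorname{ext}Z}\ne\emptyset$. Fragmentability gives a relatively open $U$ of $Z$ that meets $F$ with $\operatorname{diam}q(U\cap F)<\varepsilon/2$. Since $S$ is relatively open, we may replace $U$ by $U\cap S$, so $U\subset S$ and $\operatorname{diam}q(U\cap\overline{\operatorname{ext}Z})<\varepsilon/2$. As $U$ is open and meets $\overline{\operatorname{ext}Z}$, it contains some $e\in\operatorname{ext}Z$. By Lemma 3(i) there is a slice $R$ with $e\in R\subset U$.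

**Step 2: small oscillation on a slice.** Let $S'=R^\tau$ with $0<\tau<1$ and $4m\tau\le\varepsilon/2$. Put $a=\inf q(R\cap\overline{\operatorname{ext}Z})$, so $|a|\le m$ and $a\le q\le a+\varepsilon/2$ on $R\cap\overline{\operatorname{ext}Z}$. Let $\xi\in S'$ be the barycenter of $\mu$ with $\mu(\overline{\operatorname{ext}Z})=1$. By Lemma 3(iii), $\mu(Z\setminus R)\le\tau$, and by Lemma 2,
$$q(\xi)-a=\int_{R\cap\overline{\operatorname{ext}Z}}(q-a)\,d\mu+\int_{\overline{\operatorname{ext}Z}\setminus R}(q-a)\,d\mu .$$
The first integral is in $[0,\varepsilon/2]$ and the second is in $[-2m\tau,2m\tau]$. So $q(S')\subset[a-2m\tau,\,a+\varepsilon/2+2m\tau]$, and $\operatorname{diam}q(S')\le\varepsilon/2+4m\tau\le\varepsilon$. $\square$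

**Lemma 6.** *Let $S$ be a slice of $Z$, $\varepsilon,m>0$ and $\tau=\frac{\varepsilon}{2(m+\varepsilon)}$. If $u$ is continuous affine on $Z$, $|u|\le m$, and $u(\xi)>-\varepsilon/2$ for some $\xi\in S^\tau$, then there is a slice $S'\subset S$ with $u>-\varepsilon$ on $S'$.*

*Proof.* A value at one point deep in $S$ must be passed to an extreme point in $S$. Represent $\xi$ by $\mu$ with $\mu(\overline{\operatorname{ext}Z})=1$; by Lemma 3(iii), $\mu(Z\setminus S)\le\tau$. If $u\le-\varepsilon$ held on $S\cap\overline{\operatorname{ext}Z}$, then
$$u(\xi)=\int u\,d\mu\le-\varepsilon(1-\tau)+m\tau=-\varepsilon+\tau(m+\varepsilon)=-\tfrac\varepsilon2,$$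
a contradiction. So the relatively open set $S\cap\{u>-\varepsilon\}$ meets $\overline{\operatorname{ext}Z}$, hence meets $\operatorname{ext}Z$, and Lemma 3(i) gives a slice $S'$ in it. $\square$

Lemma 6 is one-sided: from a single value of an affine function at $\xi$ we learn that $u$ is not too small somewhere on $\operatorname{ext}Z\cap S$, but not that it is close to that value in absolute terms. This is why the construction below treats $u$ and $-u$ as two separate requests.

## 7. An extreme point on the graph: proof of Theorem A

Let $H=A_f(X)$.

**Step 1: ranks.** This step describes $H^\sigma$ from below, so that we can do induction. Let $H_0=H$, and for $0<\alpha<\omega_1$ let $H_\alpha$ be the set of pointwise limits of bounded sequences from $\bigcup_{\beta<\alpha}H_\beta$. By constant sequences, the $H_\alpha$ increase. By induction each $H_\alpha$ is a linear space of bounded affine functions: if $f_k\to f$ and $g_k\to g$ are bounded with $f_k\in H_{\beta_k}$, $g_k\in H_{\gamma_k}$, $\beta_k,\gamma_k<\alpha$, then $f_k+g_k\in H_{\max(\beta_k,\gamma_k)}$. The union $\bigcup_{\alpha<\omega_1}H_\alpha$ is closed under limits of bounded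 sequences, because countably many countable ordinals have a countable upper bound. Since $H^\sigma$ contains every $H_\alpha$ by induction, $H^\sigma=\bigcup_{\alpha<\omega_1}H_\alpha$. Let $\operatorname{rank}g$ be the least $\alpha$ with $g\in H_\alpha$. For each $g\in H^\sigma$ of positive rank fix a bounded sequence of functions of strictly smaller rank that converges pointwise to $g$.

Let $f\in H^\sigma$, $x_0\in X$ and $f(x_0)>\eta$. We claim that *there is $e\in\operatorname{ext}X$ with $f(e)>\eta$.* This gives $f(x_0)\le\sup f(\operatorname{ext}X)$, and the lower bound follows by applying it to $-f\in H^\sigma$.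

**Step 2: the family and its graph closure.** This step chooses the functions to be put into (1): all those from which $f$ is built. Start from $f$ and repeatedly add the fixed approximating sequences of all functions obtained so far. After countably many rounds we have a countable family $(g_j)_{j\in J}\subset H^\sigma$ with $g_{j_0}=f$ such that every $j\in J$ satisfies one of the following.

* $j\in J_0$, meaning $g_j\in A_f(X)$ (rank $0$).
* $j\in J\setminus J_0$, and there are indices $s(j,k)\in J$, $k\in\mathbb N$, with $\operatorname{rank}g_{s(j,k)}<\operatorname{rank}g_j$, $\sup_k\|g_{s(j,k)}\|_\infty<\infty$, and $g_{s(j,k)}\to g_j$ pointwise on $X$.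

Form $\Gamma$, $Z$, $\pi$, $w_j$, $m_j$ as in Section 1; in particular $|w_j|\le m_j$ on $Z$. For $j\in J_0$ the function $g_j\circ\pi$ is in $A_f(Z)$: given $\emptyset\neq A\subset Z$ and $\varepsilon>0$, choose an open $U\subset X$ that meets $\pi(A)$ with $\operatorname{diam}g_j(U\cap\pi(A))<\varepsilon$; then $\pi^{-1}(U)$ meets $A$, and $g_j\circ\pi$ maps $\pi^{-1}(U)\cap A$ into $g_j(U\cap\pi(A))$. Finally, slices are nonempty and open in $Z$ and $\Gamma$ is dense, so *every slice meets $\Gamma$*.

**Step 3: the nested slices.** This step sets up an infinite list of requests and fulfills them one by one. Let $S_0=\{w_{j_0}>\eta\}$. It is a slice, since it contains $(x_0,\Phi(x_0))$. Fix a sequence of tasks, indexed by $n=0,1,2,\dots$, in which each element of the countable set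
$$J_0\ \cup\ \big((J\setminus J_0)\times\{1,-1\}\big)$$
occurs infinitely often. Given $S_n$, put $S=S_n^{1/(n+2)}$ and $\varepsilon=\frac1{n+1}$, and choose a slice $S_{n+1}\subset S$ as follows.

*The $n$-th task is $j\in J_0$.* Apply Lemma 5 to $g_j\circ\pi$ in $S$, and then Lemma 5 to the continuous affine function $w_j$ in the slice just obtained. This gives a slice $S_{n+1}\subset S$ on which both functions have oscillation at most $\varepsilon$. It contains a point of $\Gamma$, where $w_j=g_j\circ\pi$. By the triangle inequality,
$$|w_j-g_j\circ\pi|\le\tfrac2{n+1}\quad\text{on }S_{n+1}.\tag{4}$$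

*The $n$-th task is $(j,\sigma)$ with $j\in J\setminus J_0$, $\sigma=\pm1$.* Choose $m>0$ with $m\ge m_j+\sup_km_{s(j,k)}$, and let $\tau=\frac{\varepsilon}{2(m+\varepsilon)}$. The slice $S^\tau$ contains some $\xi=(x,\Phi(x))\in\Gamma$. Since $g_{s(j,k)}(x)\to g_j(x)$, there is $k\ge n$ with $|g_{s(j,k)}(x)-g_j(x)|<\varepsilon/2$. The function $u=\sigma(w_{s(j,k)}-w_j)$ is continuous and affine, $|u|\le m$ on $Z$, and $u(\xi)=\sigma(g_{s(j,k)}(x)-g_j(x))>-\varepsilon/2$. Lemma 6 gives a slice $S_{n+1}\subset S$ with
$$\sigma\,(w_{s(j,k)}-w_j)>-\tfrac1{n+1}\quad\text{on }S_{n+1},\quad\text{for some }k\ge n.\tag{5}$$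

Note the order of choices in the second case: $k$ depends on the point $x$, which depends on $S$. We could not fix $k$ first and then shrink with Lemma 5, because at the graph points of the smaller slice $g_{s(j,k)}$ need not be close to $g_j$. Convergence is only pointwise.

**Step 4: the limit face.** This step produces an extreme point of $Z$. We have $S_{n+1}\subset S_n^{1/(n+2)}$, so by Lemma 4 $I=\bigcap_nS_n$ is a nonempty closed face of $Z$. Choose $(e,w)\in\operatorname{ext}I$ by Krein–Milman, where $w=(w_j)_{j\in J}$ now denotes the coordinates of this point. As $I$ is a face, $(e,w)\in\operatorname{ext}Z$.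

**Step 5: the extreme point lies on the graph.** We show $w_j=g_j(e)$ for all $j\in J$, by induction on $\operatorname{rank}g_j$. If $j\in J_0$, (4) holds at $(e,w)$ for infinitely many $n$, so $w_j=g_j(e)$. Let $j\in J\setminus J_0$. By the induction hypothesis $w_{s(j,k)}=g_{s(j,k)}(e)$ for all $k$, so $\lim_kw_{s(j,k)}=g_j(e)$. By (5) with $\sigma=1$, there are infinitely many $n$, each with some $k\ge n$, such that $w_{s(j,k)}>w_j-\frac1{n+1}$; in the limit $g_j(e)\ge w_j$. By (5) with $\sigma=-1$, there are infinitely many $n$, each with some $k\ge n$, such that $w_{s(j,k)}<w_j+\frac1{n+1}$; so $g_j(e)\le w_j$. The two one-sided estimates involve different $k$, but they combine because the full sequence $(w_{s(j,k)})_k$ converges.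

**Step 6: conclusion.** This step returns to $X$. By Step 5, $(e,w)=(e,\Phi(e))\in\Gamma$, and it is an extreme point of $Z$, so $e\in\operatorname{ext}X$ by (2). Since $I\subset S_0$, $f(e)=g_{j_0}(e)=w_{j_0}>\eta$. This proves the claim. By Lemma 1, $(A_b(X)\cap\operatorname{Bo}_1(X))^\sigma\subset(A_f(X))^\sigma$, so both spaces are determined by extreme points. $\blacksquare$

## 8. Iterated upper limits and hypographs

In Step 5 the upper bound $w_j\le g_j(e)$ used only (5) with $\sigma=1$. This suggests a one-sided theorem for upper limits. Let $\mathcal C(X)$ be the smallest class of bounded functions on $X$ that contains $A_f(X)$ and contains $\limsup_kp_k$ for every bounded sequence $(p_k)$ in the class.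

Its members are convex, since upper limits of bounded sequences of convex functions are convex. It contains all limits of its bounded pointwise convergent sequences, so it contains $(A_f(X))^\sigma$ (by induction over the $H_\alpha$), and with it all $\limsup_kf_k$ for bounded sequences $(f_k)$ in $(A_f(X))^\sigma$. It is closed under finite maxima ($\max(p,q)$ is the upper limit of $p,q,p,q,\dots$), under suprema of bounded sequences $(p_k)$ (the upper limit of $p_1,p_1,p_2,p_1,p_2,p_3,\dots$), and under limits of bounded monotone sequences.

**Theorem B.** *$\sup_Xp=\sup_{\operatorname{ext}X}p$ for every $p\in\mathcal C(X)$. In particular, for every bounded sequence $(f_k)$ in $(A_f(X))^\sigma$,*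
$$\sup_{x\in X}\limsup_kf_k(x)=\sup_{e\in\operatorname{ext}X}\limsup_kf_k(e).$$

The graph is the wrong object here, because the functions are only convex. Take $X=[-1,1]$ and $p(x)=|x|=\limsup_k(-1)^kx$. The closed convex hull of the graph of $p$ is the triangle with vertices $(-1,1),(0,0),(1,1)$. Its vertex $(0,0)$ is an extreme point on the graph, while $0\notin\operatorname{ext}X$, so (2) fails. If we allow all values *below* $p$ as well, the set $\{(x,r):-1\le r\le|x|\}$ has convex hull $[-1,1]\times[-1,1]$, whose extreme points $(\pm1,\pm1)$ lie over $\operatorname{ext}X$. The proof uses such a truncated hypograph in the coordinates where the function is an upper limit, and keeps the graph where it is in $A_f(X)$.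

*Proof of Theorem B.* Only $\sup_Xp\le\sup_{\operatorname{ext}X}p$ needs proof. Let $p\in\mathcal C(X)$ and $p(x_0)>\eta$. We find $e\in\operatorname{ext}X$ with $p(e)>\eta$.

**Step 1: a tree of functions.** This step records how $p$ is built. Put $\mathcal C_0=A_f(X)$, and for $0<\alpha<\omega_1$ let $\mathcal C_\alpha$ be the set of upper limits of bounded sequences in $\bigcup_{\beta<\alpha}\mathcal C_\beta$. As in Section 7, these classes increase and $\mathcal C(X)=\bigcup_{\alpha<\omega_1}\mathcal C_\alpha$; let the rank of a function be the least $\alpha$ with the function in $\mathcal C_\alpha$. Put $p_\emptyset=p$. Whenever $p_t$ is defined for a finite sequence $t$ of natural numbers and has rank $0$, declare $t$ terminal. If $p_t$ has positive rank, choose a bounded sequence of functions of smaller rank with upper limit $p_t$, and call its members $p_{tk}$, $k\in\mathbb N$, where $tk$ is the sequence $t$ followed by $k$. Let $T$ be the countable tree of all $t$ obtained. Ranks strictly decrease along branches, so $T$ has no infinite branch. We have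
$$p_t\in A_f(X)\ (t\text{ terminal}),\qquad p_t=\limsup_kp_{tk},\quad \sup_k\|p_{tk}\|_\infty<\infty\ (t\text{ non-terminal}).$$

**Step 2: the compact convex set.** This step replaces the graph. Let $m_t=\|p_t\|_\infty$ and
$$\Delta=\Big\{(x,r)\in X\times\prod_{t\in T}[-m_t,m_t]:\ r_t=p_t(x)\ (t\text{ terminal}),\ \ r_t\le p_t(x)\ (t\text{ non-terminal})\Big\},\qquad Z=\overline{\operatorname{conv}}\,\Delta .\tag{6}$$
The set $Z$ is a closed convex subset of the compact convex set $X\times\prod_t[-m_t,m_t]$, so it is compact and convex in $Y=E\times\mathbb R^T$. Let $\pi$ and $w_t$ be its coordinate maps; $|w_t|\le m_t$ on $Z$. Every slice $\{\ell>c\}$ of $Z$ meets $\Delta$: if $\Delta\subset\{\ell\le c\}$, then $Z\subset\{\ell\le c\}$. For terminal $t$, $p_t\circ\pi\in A_f(Z)$, as in Step 2 of Section 7.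

**Step 3: the nested slices.** This step again fulfills requests one by one, now with one sign only. Let $S_0=\{w_\emptyset>\eta\}$, which contains $(x_0,(p_t(x_0))_{t\in T})\in\Delta$. Fix a sequence of tasks $t\in T$, indexed by $n=0,1,2,\dots$, in which each $t$ occurs infinitely often. Given $S_n$, let $S=S_n^{1/(n+2)}$ and $\varepsilon=\frac1{n+1}$.

*The $n$-th task $t$ is terminal.* Applying Lemma 5 to $p_t\circ\pi$ and then to $w_t$ gives a slice $S_{n+1}\subset S$ on which both have oscillation at most $\varepsilon$. It meets $\Delta$, where $w_t=p_t\circ\pi$. So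
$$|w_t-p_t\circ\pi|\le\tfrac2{n+1}\quad\text{on }S_{n+1}.\tag{7}$$

*The $n$-th task $t$ is non-terminal.* Choose $m>0$ with $m\ge m_t+\sup_km_{tk}$, let $\tau=\frac\varepsilon{2(m+\varepsilon)}$, and let $\ell\in Y^*$ be the functional that defines both $S$ and $S^\tau$. Pick $(x,r)\in\Delta\cap S^\tau$. The coordinates $r_{tk}$ may be far below $p_{tk}(x)$, so we correct one of them. Since $\limsup_kp_{tk}(x)=p_t(x)\ge r_t$, there are infinitely many $k$ with $p_{tk}(x)>r_t-\varepsilon/2$. A continuous linear functional on $E\times\mathbb R^T$ depends on only finitely many coordinates of $\mathbb R^T$. So there is $k\ge n$ such that $p_{tk}(x)>r_t-\varepsilon/2$ and $\ell$ does not depend on the coordinate $tk$. Let $r'$ be $r$ with the coordinate $r_{tk}$ replaced by $p_{tk}(x)$. Then $(x,r')\in\Delta$, since the value $p_{tk}(x)$ is allowed whether $tk$ is terminal or not, and $(x,r')\in S^\tau$, since $\ell$ has not changed. The function $u=w_{tk}-w_t$ satisfies $|u|\le m$ on $Z$ and $u(x,r')=p_{tk}(x)-r_t>-\varepsilon/2$. Lemma 6 gives a slice $S_{n+1}\subset S$ with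
$$w_{tk}>w_t-\tfrac1{n+1}\quad\text{on }S_{n+1},\quad\text{for some }k\ge n.\tag{8}$$

**Step 4: the limit point lies in $\Delta$ and has $p(e)>\eta$.** By Lemma 4, $I=\bigcap_nS_n$ is a nonempty closed face of $Z$. Let $(e,w)\in\operatorname{ext}I\subset\operatorname{ext}Z$. For terminal $t$, (7) for infinitely many $n$ gives $w_t=p_t(e)$. For every $t\in T$ we have $w_t\le p_t(e)$, by induction along the well-founded tree $T$: if $t$ is non-terminal and $w_{tk}\le p_{tk}(e)$ for all $k$, then (8) for infinitely many $n$, with $k\ge n$, gives
$$p_t(e)=\limsup_kp_{tk}(e)\ge\limsup_kw_{tk}\ge w_t .$$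
Since $I\subset S_0$, it follows that $p(e)=p_\emptyset(e)\ge w_\emptyset>\eta$.

**Step 5: $e$ is extreme.** This step replaces (2); it uses the room below $p_t$ in $\Delta$. Let $e=\frac12(a+b)$ with $a,b\in X$. We write $(e,w)$ as a midpoint of points of $\Delta$ over $a$ and $b$. For terminal $t$ put $r_t^a=p_t(a)$, $r_t^b=p_t(b)$; as $p_t$ is affine, their mean is $p_t(e)=w_t$. For non-terminal $t$, convexity of $p_t$ gives
$$-m_t\le w_t\le p_t(e)\le\tfrac12(p_t(a)+p_t(b)).$$
So there is $\theta\in[0,1]$, depending on $t$, with $w_t=-m_t+\theta\big(\frac12(p_t(a)+p_t(b))+m_t\big)$. Put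
$$r_t^a=-m_t+\theta(p_t(a)+m_t),\qquad r_t^b=-m_t+\theta(p_t(b)+m_t).$$
Since $p_t(a)+m_t\ge0$ and $0\le\theta\le1$, we have $-m_t\le r_t^a\le p_t(a)$; likewise for $b$. The mean of $r_t^a$ and $r_t^b$ is $w_t$. Hence $(a,r^a),(b,r^b)\in\Delta\subset Z$ have midpoint $(e,w)\in\operatorname{ext}Z$, so $a=b$. Thus $e\in\operatorname{ext}X$ and $p(e)>\eta$.

The second statement of the theorem is the case $p=\limsup_kf_k\in\mathcal C(X)$. $\blacksquare$

## 9. Convergence on $\operatorname{ext}X$ implies convergence on $X$

**Corollary C.** *(i) (Rainwater-type theorem) Let $(f_k)\subset(A_f(X))^\sigma$ be bounded on $\operatorname{ext}X$ and $f\in(A_f(X))^\sigma$. If $f_k\to f$ pointwise on $\operatorname{ext}X$, then $f_k\to f$ pointwise on $X$.*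

*(ii) If $(f_k)\subset(A_f(X))^\sigma$ is bounded and converges pointwise on $\operatorname{ext}X$, then it converges pointwise on $X$, to a member of $(A_f(X))^\sigma$. Consequently the restriction map is an isometric order isomorphism of $(A_f(X))^\sigma$ onto a subspace of $\ell^\infty(\operatorname{ext}X)$ that is closed under pointwise limits of bounded sequences.*

*Proof.* By Theorem A, the sup-norms over $X$ and over $\operatorname{ext}X$ agree on $(A_f(X))^\sigma$. So boundedness on $\operatorname{ext}X$ is boundedness on $X$.

(i) The sequences $(f_k-f)$ and $(f-f_k)$ are bounded and lie in the linear space $(A_f(X))^\sigma$. Their upper limits are $0$ on $\operatorname{ext}X$, so by Theorem B they are $\le0$ on $X$. Thus $\limsup_k(f_k-f)\le0\le\liminf_k(f_k-f)$ on $X$.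

(ii) Let $(k_i)$ and $(l_i)$ be strictly increasing. Then $f_{k_i}-f_{l_i}\to0$ on $\operatorname{ext}X$, hence on $X$ by (i) with limit function $0$. If $(f_k(x))$ were not Cauchy for some $x\in X$, there would be $\delta>0$ and strictly increasing $(k_i),(l_i)$ with $|f_{k_i}(x)-f_{l_i}(x)|\ge\delta$ for all $i$, a contradiction. So $(f_k)$ converges pointwise on $X$, and the limit is in $(A_f(X))^\sigma$ by definition. The restriction map is linear, and by Theorem A it is isometric, and $g\ge0$ on $X$ if and only if $g\ge0$ on $\operatorname{ext}X$; so it is an order isomorphism onto its range. If a bounded sequence of restrictions converges pointwise on $\operatorname{ext}X$, its limit is the restriction of the limit function just found. So the range is closed under pointwise limits of bounded sequences. $\square$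

## 10. Bounded nets of continuous affine functions

Sequences cannot be replaced by nets in Theorem A, even if we start from continuous affine functions. The counterexample is the function of Example 2: $X$ is the set of probability measures on $[0,1]$, and $f(\mu)$ is the mass of the atomless part of $\mu$. We saw that $f$ is affine, $0\le f\le1$, $f=0$ on $\operatorname{ext}X$ and $f(\lambda)=1$. We show that $f$ is the pointwise limit of a bounded net of continuous affine functions.

Let $A\subset X$ be finite and nonempty, and $\varepsilon>0$. Let $B$ be the complement in $[0,1]$ of the countable set of all atoms of members of $A$. For $\mu\in A$ the atomic part of $\mu$ is carried by $[0,1]\setminus B$, and the atomless part gives the countable set $[0,1]\setminus B$ measure $0$. So $f(\mu)=\mu(B)$ for $\mu\in A$. Let $\nu=\sum_{\mu\in A}\mu$. Since $C[0,1]$ is dense in $L^1(\nu)$, there is $h\in C[0,1]$ with $\int|h-1_B|\,d\nu<\varepsilon$. Truncating $h$ to values in $[0,1]$ does not increase this integral, so we may assume $0\le h\le1$. Then for all $\mu\in A$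
$$\Big|\int h\,d\mu-f(\mu)\Big|\le\int|h-1_B|\,d\mu\le\int|h-1_B|\,d\nu<\varepsilon .$$
Write $h=h_{A,\varepsilon}$. The functions $\mu\mapsto\int h_{A,\varepsilon}\,d\mu$ are continuous and affine on $X$ with values in $[0,1]$. Directed by larger $A$ and smaller $\varepsilon$, they form a bounded net that converges pointwise to $f$, and $f$ violates the inequality in the definition of "determined by extreme points".
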